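# Small stretch factors on surfaces with many punctures

## A lower bound without the genus, and what closed surfaces do to it

The first guess is a lower bound in which the genus does not appear:
$$l_{g,n}\ \ge\ C\,\frac{\log|\chi|}{|\chi|}\qquad\text{for an absolute constant } C>0. \tag{1}$$

Let $S=S_{g,n}$ be the orientable surface of genus $g$ with $n$ punctures, and let $\chi=\chi(S)=2-2g-n<0$. The mapping class group consists of the orientation-preserving homeomorphisms of $S$ up to isotopy; they may permute the punctures. A pseudo-Anosov class has a dilatation (stretch factor) $\lambda>1$. By Ivanov, the dilatations that occur on a fixed surface form a discrete subset of $(1,\infty)$, so there is a smallest one, and $l_{g,n}$ denotes its logarithm. Throughout, $g\ge2$ and $n\ge0$, so $|\chi|=2g-2+n\ge2$.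

The guess (1) is suggested by fixing $g$ and letting $n$ grow. Tsai's upper bound is $l_{g,n}\le C\,g\,\frac{\log|\chi|}{|\chi|}$ for all $g\ge2$, $n\ge 12g+7$ (and it extends to all $n\ge 0$). Yazdi's lower bound is $l_{g,n}\ge\frac{C(\alpha)}{g^{2+\alpha}}\frac{\log|\chi|}{|\chi|}$ for every $\alpha>0$. So for fixed $g$ the order of magnitude is $\frac{\log|\chi|}{|\chi|}$.

Now test (1) on closed surfaces. Penner's theorem gives constants $c_1,c_2>0$ with
$$\frac{c_1}{g}\le l_{g,0}\le\frac{c_2}{g}\qquad(g\ge2). \tag{2}$$
Suppose more generally that $l_{g,n}\ge h(g)\frac{\log|\chi|}{|\chi|}$ for all $g\ge2$, $n\ge0$. Taking $n=0$, and using $2g-2\ge g$,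
$$h(g)\le\frac{c_2}{g}\cdot\frac{2g-2}{\log(2g-2)}\le\frac{2c_2}{\log g}. \tag{3}$$
So no constant $h$ is possible and (1) is false. Some loss in $g$ is forced, at least of order $1/\log g$.

The conjecture in Mehdi Yazdi, "Lower Bound For Dilatations", arXiv:1610.04278 (2016), allows a loss of $1/g$: there should be a constant $C>0$ with
$$l_{g,n}\ \ge\ \frac Cg\cdot\frac{\log|\chi|}{|\chi|}\qquad\text{for all } g\ge2,\ n\ge0. \tag{4}$$
We are to prove or disprove it. Test it with another bound of Penner, $l_{g,n}\ge\frac{\log 2}{12g-12+4n}$. Since $12g-12+4n\le 6(2g-2+n)$, it gives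
$$l_{g,n}\ \ge\ \frac{\log2}{6|\chi|}. \tag{5}$$
If $|\chi|\le e^{Bg}$, then $1\ge\frac{\log|\chi|}{Bg}$, and (5) gives (4) with $C=\frac{\log2}{6B}$. This covers $n=0$, and every $n$ up to exponential size in $g$. If $g$ is fixed, Yazdi's bound gives (4) with a constant that depends on $g$. So the guess is now that (4) is true, and the content lies in one range: exponentially many punctures, with a constant independent of $g$.

The two tests also suggest a sharper formula. Consider $\frac{\log(1+|\chi|/g)}{|\chi|}$. For $n=0$ we have $1\le|\chi|/g<2$, so this is of order $1/g$, as in (2). For fixed $g$ and $n\to\infty$ it is of order $\frac{\log|\chi|}{|\chi|}$. It fits both ends. Here is what we prove.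

**Theorem A (the conjecture holds).** For all $g\ge2$, $n\ge0$,
$$l_{g,n}\ \ge\ \frac{\log2}{24}\cdot\frac1g\cdot\frac{\log|\chi|}{|\chi|}.$$

**Theorem B.** For all $g\ge2$, $n\ge0$,
$$l_{g,n}\ \ge\ \frac1{8000}\cdot\frac{\log(1+|\chi|/g)}{|\chi|}.$$
Consequently:

1. $l_{g,n}\ge\frac{c}{\log g}\frac{\log|\chi|}{|\chi|}$ with $c=\frac{\log2}{16000}$. The factor $1/\log g$ is optimal: if $l_{g,n}\ge h(g)\frac{\log|\chi|}{|\chi|}$ for all $g\ge2$, $n\ge0$, then $h(g)\le 2c_2/\log g$, where $c_2$ is Penner's constant in (2).
2. If $\varepsilon>0$ and $|\chi|\ge g^{1+\varepsilon}$, then $l_{g,n}\ge\frac{\varepsilon}{8000(1+\varepsilon)}\frac{\log|\chi|}{|\chi|}$.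

**Theorem C (sharpness of Theorem B).** If $z\ge g$ is an integer coprime to $2g$ and $n=2z+2g+2$, then
$$l_{g,n}\ \le\ 12\,\frac{\log(1+|\chi|/g)}{|\chi|}.$$
In particular, for every $g\ge2$ and $N\ge6g+4$ there is $n\in[N,N+4g)$ for which this upper bound and the lower bound of Theorem B both hold.

Theorems A and B use standard facts on pseudo-Anosov maps and Penner's bounds. Theorem C also uses published formulas for one 3-manifold; it is not used for A or B.

## Prongs, separatrices and the flat metric

Let $f$ be a pseudo-Anosov homeomorphism of $S_{g,n}$ with dilatation $\lambda$. Let $\Sigma$ be the closed surface of genus $g$ obtained by filling the punctures, and write $f$ also for the extension to $\Sigma$. There are two transverse measured foliations $\mathcal F^s$ (stable) and $\mathcal F^u$ (unstable) on $\Sigma$, preserved by $f$, with $p$-prong singularities; $p=1$ is allowed only at punctures.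

The length of a leaf arc is its measure for the other foliation. The map $f$ multiplies unstable lengths by $\lambda$ and stable lengths by $\lambda^{-1}$. Away from the singularities the two measures give a flat metric. I draw unstable leaves horizontally and stable leaves vertically, so in flat charts $f$ is affine, with linear part $(u,v)\mapsto(\pm\lambda u,\pm\lambda^{-1}v)$.

**Definition (the set $P$, separatrices).** $P$ is the finite set of all singularities and all punctures; $f(P)=P$. For $x\in\Sigma$ let $p_x$ be the number of prongs at $x$, with $p_x=2$ if $x$ is regular (this includes a puncture at which the foliations have no singularity). A separatrix is a half-leaf that starts at a point of $P$ along a prong. We put $N=\sum_{x\in P}p_x$; this is the number of stable separatrices, and also the number of unstable ones.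

The Euler–Poincaré formula says
$$\sum_{x\in P}(p_x-2)=4g-4. \tag{6}$$
For example, divide a flat torus by $x\mapsto-x$. The four fixed points become 1-prong points on a sphere, and (6) reads $-4=4\cdot0-4$. In genus 2 without punctures, (6) allows four 3-prong points or one 6-prong point.

From (6), $P\ne\emptyset$ since $g\ge 2$, and
$$N=4g-4+2|P|. \tag{7}$$
An unpunctured singularity has $p\ge3$ and contributes at least $1$ to (6); a puncture contributes at least $-1$. So there are at most $4g-4+n$ unpunctured singularities, and
$$|P|\le 4g-4+2n. \tag{8}$$

We use four facts.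

(i) No leaf segment of positive length joins two points of $P$. There are finitely many separatrices, so the segments that start at $P$ and stop at their first return to $P$ have finitely many lengths. In the unstable case $f^{-1}$ maps such segments to such segments and multiplies lengths by $\lambda^{-1}$; in the stable case $f$ does. A nonempty finite set of positive numbers is not mapped into itself by multiplication by $\lambda^{-1}$, so there are no such segments.

Consequently each separatrix is injectively parametrized by length on $[0,\infty)$, and distinct separatrices of the same foliation meet at most in their origins. Indeed, suppose $\sigma(s)=\sigma'(t)$ at a point off $P$, where $\sigma'=\sigma$ is allowed. If both run in the same direction there, follow them backwards: if $s\neq t$, one reaches its origin while the other is at a positive time, so a positive time lies over $P$, against (i); if $s=t$, they leave the same prong and are equal. If they run in opposite directions and $\sigma\ne\sigma'$, follow $\sigma$ forwards and $\sigma'$ back to its origin: $\sigma$ reaches $P$, against (i). If $\sigma=\sigma'$ and $s<t$, then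 opposite directions would force $\sigma(s+\tau)=\sigma(t-\tau)$ up to the midpoint time, where $\sigma$ would turn around at a regular point, which is impossible.

(ii) There are no closed leaves; every half-leaf that does not run into $P$ has infinite length and is dense (FLP, *Travaux de Thurston*, Exp. 9).

(iii) $f$ is topologically transitive: for nonempty open $U,V$ there is $k\ge1$ with $f^k(U)\cap V\neq\emptyset$ (FLP, Exp. 10).

If there are 1-prong points, (ii) and (iii) reduce to the case without them. By (6) there is then also a point with $p\ge3$, so $|P|\ge2$, and a small loop around a point of $P$ is nonzero in $H_1(\Sigma\setminus P;\mathbb Z/2)$. The characteristic cover of $\Sigma\setminus P$ given by $H_1(\,\cdot\,;\mathbb Z/2)$, completed over $P$, is therefore branched of order exactly $2$ at every point over $P$, and prong numbers double. A lift of $f$ is pseudo-Anosov without 1-prongs, and density and transitivity project to $\Sigma$.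

(iv) A half-leaf $\ell$ that does not run into $P$ crosses every arc $c$ of positive length in the other foliation. To see this, take a flow box $B$ around an interior point of $c$ off $P$, so small that each plaque of the foliation of $\ell$ in $B$ crosses $c$. Plaques have bounded length, so after deleting an initial segment $\ell$ starts outside $B$. What remains is dense by (ii), so it enters $B$, and then it runs through a whole plaque.

From linear algebra: a nonnegative square integer matrix $M$ is read as a digraph with $M_{ij}$ edges $i\to j$, and $(M^k)_{ij}$ counts walks of length $k$. $M$ is irreducible if for all $i,j$ some $(M^k)_{ij}$ with $k\ge1$ is positive. If $Mw=\lambda w$ with $w>0$ entrywise, then the spectral radius is $\lambda$, because in the norm $\max_i|v_i|/w_i$ the matrix $M$ has operator norm $\lambda$.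

## One short cycle in a graph: powers against words

Sections 4 and 5 build from $f$ an $r\times r$ nonnegative integer matrix $M$, the transition matrix of a Markov partition into $r$ rectangles, such that:

* (T1) $r\le9|\chi|$;
* (T2) $M$ is irreducible with spectral radius $\lambda$;
* (T3) if $k\ge1$ and $\operatorname{tr}(f_*^k|H_1(\Sigma;\mathbb R))>2$, then $\operatorname{tr}(M^k)\ge1$.

Property (T3) comes from a Lefschetz number: a trace above 2 forces a fixed point of $f^k$ of a particular kind, and this gives a closed walk of length $k$ in the graph of $M$. Suppose we have such a $k$. How does it bound $\lambda$ from below?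

The sensible first move is to replace $f$ by $f^k$. The matrix $M^k$ has spectral radius $\lambda^k$ and a positive diagonal entry, that is, a loop in its graph, and it is irreducible by (iii) applied to $f^k$. A strongly connected graph with $r$ vertices and a loop, with spectral radius above 1, has logarithm of spectral radius at least $\frac1{2r}\log(1+r)$ (this is Lemma 1 below with $K=1$). So
$$\log\lambda\ \ge\ \frac1k\cdot\frac{1}{18|\chi|}\log(1+9|\chi|).$$
The logarithm is there, but we have paid a factor $k$. How large is $k$? The general bound that Dirichlet's theorem gives (Lemma 4 below) is $k\le7^g$. With $k=7^g$ the estimate has a factor $7^{-g}$ in place of $1/g$. The point where the method stops is exactly the division by $k$. Even an optimal choice of $k$ cannot avoid a factor of order $1/g$ in general. Take $A\in Sp(2g,\mathbb R)$, a direct sum of plane rotations by $2\pi j/(2g+1)$, $j=1,\dots,g$. Its eigenvalues are all the $(2g+1)$-st roots of unity except $1$, so $\operatorname{tr}A^k=-1$ unless $2g+1$ divides $k$, and the first $k$ with $\operatorname{tr}A^k>2$ is $2g+1$.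

So do not pass to the power. Look at the graph of $M$ itself, which has a cycle of length $p\le k$. Consider the model case of two cycles, of lengths $p$ and $q\le r$, that meet in one vertex. The closed walks at that vertex are words in two letters of lengths $p$ and $q$; their growth rate is $e^s$ with $e^{-ps}+e^{-qs}=1$. If $q=r$ and $p=r$, then $s=\frac{\log 2}r$. If $q=r$ and $p$ is much smaller than $r$, then $1-e^{-ps}\approx ps$ suggests $e^{-rs}\approx ps$, so that $s$ is about $\frac1r\log\frac rp$. The length of the short cycle enters only inside the logarithm. That is the whole gain, and here is the precise form.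

**Lemma 1.** Let $M$ be an irreducible nonnegative integer $r\times r$ matrix with spectral radius $\lambda>1$ and $\operatorname{tr}(M^k)\ge1$ for some integer $1\le k\le K$. Then
$$\log\lambda\ \ge\ \frac1{2r}\log\Bigl(1+\frac rK\Bigr).$$

For $r=2$ with edges $1\to1$, $1\to2$, $2\to1$ and $K=1$, $\lambda$ is the golden ratio and $\log\lambda\approx0.481$; the lemma gives $\frac14\log3\approx0.275$.

**Step 1: two closed walks at one vertex.** Since $\operatorname{tr}(M^k)\ge1$, there is a closed walk of length $k$, hence a simple cycle $c$ of length $p\le k\le K$. Some edge $e\notin c$ starts at a vertex $v$ of $c$ (a second edge parallel to an edge of $c$ counts). Otherwise nothing leaves $c$, and by strong connectivity the digraph is $c$, with $\lambda=1$. Follow $e$; if its head is not on $c$, follow a shortest path back to $c$. The vertices of that path before its end are distinct and off $c$, so its length is at most $r-p$. Then follow $c$ back to $v$, in at most $p-1$ steps. This is a closed walk $c'$ at $v$, of length $q\le1+(r-p)+(p-1)=r$.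

**Step 2: compare generating functions.** View $c$ as a closed walk at $v$. The first edges of $c$ and $c'$ differ, so a walk that is a concatenation of copies of $c$ and $c'$ can be decoded from left to right in only one way. Distinct words give distinct closed walks at $v$, and coefficientwise
$$\sum_{m\ge0}(M^m)_{vv}x^m\ \ge\ \sum_{j\ge0}(x^p+x^q)^j=\frac1{1-x^p-x^q}.$$
The left side has radius of convergence at least $1/\lambda$. The right side diverges at the positive $x_0$ with $x_0^p+x_0^q=1$. So $x_0\ge1/\lambda$. Writing $x_0=e^{-s}$, we get $\log\lambda\ge s$, where $s>0$ solves $e^{-ps}+e^{-qs}=1$.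

**Step 3: bound $s$ from below.** Put $u=r/K$ and $s_0=\frac{\log(1+u)}{2r}$. As $q\le r$, we have $e^{-qs_0}\ge(1+u)^{-1/2}$. As $p\le K$,
$$1-e^{-ps_0}\le Ks_0=\frac{\log(1+u)}{2u}\le\tfrac12(1+u)^{-1/2}.$$
The last inequality is $\log(1+u)\le u/\sqrt{1+u}$; with $1+u=e^{2w}$ it reads $w\le\sinh w$. Adding, $e^{-ps_0}+e^{-qs_0}\ge1+\frac12(1+u)^{-1/2}>1$. The left side decreases in its exponent variable, so $s_0<s\le\log\lambda$. $\square$

## Cutting the surface into at most $9|\chi|$ rectangles

We now build $M$ with (T1) and (T2). Let $\upsilon$ denote unstable and $\sigma$ stable separatrices, parametrized by length on $[0,\infty)$, with $\upsilon(0),\sigma(0)\in P$. Fix $\epsilon>0$.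

**Definition (the cutting arcs).**
$$K^0=\bigcup_\upsilon\upsilon([0,\epsilon]);\qquad j_\sigma=\min\{t>0:\sigma(t)\in K^0\},\quad J_\sigma=\sigma([0,j_\sigma]),\quad J=\bigcup_\sigma J_\sigma;$$
$$d_\upsilon=\min\{t>\epsilon:\upsilon(t)\in J\},\quad K_\upsilon=\upsilon([0,d_\upsilon]),\quad K=\bigcup_\upsilon K_\upsilon.$$
The points $\sigma(j_\sigma)$ and $\upsilon(d_\upsilon)$ are called the tips of $J$ and of $K$. Put $J_\sigma^\circ=\sigma((0,j_\sigma))$.

In words: draw short unstable prongs; let stable prongs grow until they hit these; then let the unstable prongs grow until they hit a stable arc.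

**Step 1: the minima exist.** By (i) a tail of a separatrix does not run into $P$, so by (iv) it crosses any given arc of the other foliation; both sets of times are nonempty. $K^0$ is a finite union of compact unstable arcs and $J$ a finite union of compact stable arcs. In a small flow box around a point off $P$ each meets only finitely many plaques, so $\{t>0:\sigma(t)\in K^0\}$ and $\{t>0:\upsilon(t)\in J\}$ are closed and discrete in $(0,\infty)$. So the second set has a smallest element above $\epsilon$. The first set is bounded away from $0$: by (i), near $\sigma(0)$ the set $K^0$ consists only of the unstable prongs there, and these do not meet the stable prong $\sigma$ off $\sigma(0)$. So it has a smallest element.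

**Step 2: $f(J)\subset J$ and $f^{-1}(K)\subset K$.** This is what makes the partition Markov. First, $f^{-1}(K^0)\subset K^0$, because $f^{-1}$ shrinks unstable lengths and permutes the separatrices.

Let $\sigma'=f(\sigma)$, so $f(\sigma(t))=\sigma'(t/\lambda)$. We need $j_{\sigma'}\ge j_\sigma/\lambda$. If $0<t<j_\sigma/\lambda$ and $\sigma'(t)\in K^0$, then $\sigma(\lambda t)\in f^{-1}(K^0)\subset K^0$ with $0<\lambda t<j_\sigma$, a contradiction. So $f(J)\subset J$.

Let $\upsilon'=f^{-1}(\upsilon)$, so $f^{-1}(\upsilon(t))=\upsilon'(t/\lambda)$. We need $d_{\upsilon'}\ge d_\upsilon/\lambda$. If $d_\upsilon/\lambda\le\epsilon$, this holds because $d_{\upsilon'}>\epsilon$. Otherwise, if $\epsilon<t<d_\upsilon/\lambda$ and $\upsilon'(t)\in J$, then $\upsilon(\lambda t)\in f(J)\subset J$ with $\epsilon<\lambda t<d_\upsilon$, a contradiction. So $f^{-1}(K)\subset K$.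

**Step 3: list all intersections of $J$ and $K$.** By definition of $j_\sigma$, $J\cap K^0=P\cup\{\text{tips of }J\}$. A tip of $J$ is not in $P$ by (i), so it lies in some $\upsilon((0,\epsilon])\subset\upsilon((0,d_\upsilon))$.

A tip $\upsilon(d_\upsilon)$ of $K$ lies in $J$ and not in $P$. It is not a tip of $J$: those are points $\upsilon''(t)$ with $0<t\le\epsilon<d_{\upsilon''}$, and by injectivity and disjointness of separatrices $\upsilon(d_\upsilon)=\upsilon''(t)$ would force $\upsilon=\upsilon''$ and $d_\upsilon=t\le\epsilon$. So each tip of $K$ lies in some $J_\sigma^\circ$.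

Since $\upsilon((\epsilon,d_\upsilon))\cap J=\emptyset$, the set $(J\cap K)\setminus P$ consists exactly of the $N$ tips of $J$ and the $N$ tips of $K$, and these are $2N$ distinct points.

**Step 4: the horizontal and vertical arc through a point.** Let $y\notin J\cup K$. Let $\alpha_y$ be the component containing $y$ of (unstable leaf of $y$)$\,\setminus J$, and $\beta_y$ the component containing $y$ of (stable leaf of $y$)$\,\setminus K$. In each direction the leaf either runs into $P\subset J\cap K$ or, by (iv), crosses $J$, respectively $K$. So $\alpha_y$ and $\beta_y$ are open embedded arcs of finite length with endpoints in $J$, respectively $K$.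

First, $\alpha_y\cap K=\emptyset$. Suppose $z\in\alpha_y\cap K_\upsilon$. The endpoints of $K_\upsilon$ lie in $J$, and the leaf segment from $z$ to $y$ misses $J$, so it cannot leave $K_\upsilon$; then $y\in K$, a contradiction. Likewise $\beta_y\cap J=\emptyset$, because the endpoints of $J_\sigma$ lie in $K$.

Second, an endpoint $w$ of $\alpha_y$ lies in some $J_\sigma^\circ$. If $w\in P$, then near $w$ the arc $\alpha_y$ would lie in an unstable prong, hence in $K$. If $w$ were a tip of $J$, it would be an interior point of some $K_\upsilon$ by Step 3, and again $\alpha_y$ would meet $K$. Likewise an endpoint $w$ of $\beta_y$ is an interior point of some $K_\upsilon$: $w\in P$ would put $\beta_y$ in $J$ near $w$, and a tip of $K$ is an interior point of some $J_\sigma$, so $\beta_y$ would meet $J$.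

**Step 5: the arcs do not change length when one slides.** The closure of $\alpha_y$ is a compact embedded unstable arc that avoids $P$, so it has a product neighborhood. Near an endpoint $w\in J^\circ_\sigma$ the set $J$ is a single stable arc with $w$ in its interior. Away from its endpoints, the closure of $\alpha_y$ has positive distance from $J$. So for $y'\in\beta_y$ near $y$, the distances from $y'$ to the two ends of $\alpha_{y'}$ equal those for $y$. These distances are thus locally constant along $\beta$-arcs. Symmetrically, the distances to the ends of $\beta$-arcs are locally constant along $\alpha$-arcs.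

**Step 6: each component of $\Sigma\setminus(J\cup K)$ is covered by a rectangle.** Let $U$ be a component and $y\in U$. Slide $\alpha$-arcs along $\beta_y$. By Step 5 their two half-lengths are constant, so we get a local isometry $\Phi:Q\to\Sigma$ from an open Euclidean rectangle. Its image avoids $J\cup K$, since $\beta_y$ and all $\alpha$-arcs do, and is connected; so $\Phi(Q)\subset U$. Each horizontal line of $Q$ maps isometrically (for arc length) and bijectively onto a full $\alpha$-arc. Each vertical line maps into a $\beta$-arc, and by local constancy along $\alpha_y$ it maps isometrically and bijectively onto a full $\beta$-arc. Translate coordinates so that $Q$ is centered at $0$.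

**Step 7: $\Phi$ is injective.** Suppose $\Phi(p)=\Phi(q)$ with $p=(p_1,p_2)$, $q=(q_1,q_2)$. The horizontal lines through $p$ and $q$ map isometrically and bijectively onto the same $\alpha$-arc. As $Q$ is centered, there is $\varepsilon_1=\pm1$ with $\Phi(x,p_2)=\Phi(\varepsilon_1x,q_2)$ for all $x$. Likewise there is $\varepsilon_2=\pm1$ with $\Phi(p_1,v)=\Phi(q_1,\varepsilon_2v)$ for all $v$. Taking $x=p_1$, $v=p_2$ gives $q=(\varepsilon_1p_1,\varepsilon_2p_2)$.

Near $p$ there is a local isometry $\tau$ with $\tau(p)=q$ and $\Phi\circ\tau=\Phi$. It respects horizontals and verticals, so $\tau(x,v)=(\varepsilon_1x,\varepsilon_2v)$. As $Q$ is connected and $\Sigma$ is oriented, $\Phi$ preserves orientation everywhere or reverses it everywhere; so $\tau$ preserves orientation and $\varepsilon_1=\varepsilon_2$. If both are $+1$, then $p=q$. If both are $-1$, the local isometries $\Phi$ and $\Phi\circ(-\mathrm{id})$ agree near $p$. The set where they have the same value and the same derivative is nonempty and closed, and it is open because local isometries with the same 1-jet agree locally. So it is all of $Q$, and at $0$ we get $d\Phi_0=-d\Phi_0$,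 a contradiction.

**Step 8: $\Phi(Q)=U$.** $\Phi(Q)$ is open and is a union of full $\alpha$-arcs and of full $\beta$-arcs. If $z\in U$ lies in its closure, a product chart around $z$ contained in $U$ meets $\Phi(Q)$. Move in the chart first horizontally and then vertically from a point of $\Phi(Q)$ to $z$. We stay in one $\alpha$-arc and then in one $\beta$-arc, so $z\in\Phi(Q)$. As $U$ is connected, $\Phi(Q)=U$. So every component is an open rectangle.

**Step 9: count the rectangles.** Let the vertices of the graph $J\cup K$ be the points of $P$ and the $2N$ points of Step 3. The $2N$ half-open arcs $\sigma((0,j_\sigma])$ and $\upsilon((0,d_\upsilon])$ end at vertices, so each is cut into as many edges as it contains vertices. Each of the $2N$ vertices off $P$ lies on exactly two of these arcs, one stable and one unstable. So there are $|P|+2N$ vertices and $4N$ edges.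

The number $r$ of components is finite. Indeed, the frontier of a component $U$ is not a finite set $F$: otherwise $U$ would be open and closed in the connected set $\Sigma\setminus F$, hence equal to it, although $J\cup K$ is infinite. So the frontier contains an interior point of an edge, and each edge has two sides, each in one component.

The faces are $r$ open discs. Hence $2-2g=(|P|+2N)-4N+r$, and by (7) and (8)
$$r=2-2g-|P|+2N=6g-6+3|P|\le18g-18+6n\le9|\chi|.$$
This is (T1). In genus 2 with $n=0$, four 3-prong points give $r=18=9|\chi|$, and one 6-prong point gives $r=9$.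

**Step 10: the transition matrix and its spectral radius.** Let $R_1,\dots,R_r$ be the components and let $M_{ij}$ be the number of components of $f(R_i)\cap R_j$. By Step 2, $K\subset f(K)$, so $f(R_i)$ misses $K$. The endpoints of the arcs $J_\sigma$ lie in $K$, hence outside $f(R_i)$. So $J\cap f(R_i)$ consists of full stable cross-arcs of the rectangle $f(R_i)$; these all have the same length and $J$ has finite length, so there are finitely many. Thus $f(R_i)\setminus J=f(R_i)\setminus(J\cup K)$ is a finite disjoint union of open subrectangles, each contained in one $R_j$; these are the components of the sets $f(R_i)\cap R_j$.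

The unstable arcs of such a subrectangle miss $J$ and have endpoints in $J\cup f(J)=J$. So they are full $\alpha$-arcs of $R_j$. If $a_i>0$ denotes the unstable length of $R_i$, adding up gives
$$\lambda a_i=\sum_jM_{ij}a_j .$$
So $M\ge0$ has a positive eigenvector with eigenvalue $\lambda$, and its spectral radius is $\lambda$.

**Step 11: walks, and irreducibility.** For $k\ge1$,
$$f^k(R_i)\cap R_j\ne\emptyset\quad\Longrightarrow\quad(M^k)_{ij}\ge1. \tag{9}$$
Indeed $R_i\cap f^{-k}(R_j)$ is open and nonempty, so it contains a point $y$ outside the closed nowhere dense set $\bigcup_{0\le m\le k}f^{-m}(J\cup K)$. The rectangles that contain $y,f(y),\dots,f^k(y)$ form a walk from $i$ to $j$. By (iii) and (9), $M$ is irreducible. This completes (T2). Likewise (iii) for $f^k$, with (9), gives the irreducibility of $M^k$ used in Section 3.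

## Fixed quadrants and the sign of the Lefschetz number

The purpose of this section is (T3). A test case shows the mechanism, on a torus (which the theorems exclude): let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. It has $L=2-\operatorname{tr}A=-1$ and one fixed point; both eigenvalues are positive, so the four quadrants between the eigenlines at that point are each fixed. The map $-A$ has $L=2+3=5$ and $\det(I+A)=5$ fixed points, each of index $+1$, and each quadrant is carried to the opposite one. Negative index comes only from fixed quadrants.

**Lemma 2.** If $k\ge1$ and $\operatorname{tr}(f^k_*|H_1(\Sigma;\mathbb R))>2$, then $\operatorname{tr}(M^k)\ge1$.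

**Step 1: how $h=f^k$ acts near a fixed point.** As $h$ preserves orientation, $L(h)=2-\operatorname{tr}h_*<0$. Let $z$ be a fixed point of $h$ with $p$ prongs. The stable and unstable prongs alternate and cut a neighborhood of $z$ into $2p$ quadrants; in a suitable topological disc chart centered at $0\in\mathbb C$ these are the sectors of angle $\pi/p$. Since $h$ preserves orientation and each of the two foliations, it rotates the quadrants by $2j$ steps for some $0\le j<p$.

**Step 2: if $j\ne0$, the index is $+1$.** For $y\ne z$ near $z$, the angle $\Delta$ from $y$ to $h(y)$ lies in $\bigl[\frac{(2j-1)\pi}p,\frac{(2j+1)\pi}p\bigr]\subset(0,2\pi)$, because $1\le j\le p-1$. So $y-h(y)=y\,(1-\rho e^{i\Delta})$ with $\rho>0$, and $1-\rho e^{i\Delta}\notin(-\infty,0]$, since that would require $e^{i\Delta}=1$. Hence $z$ is an isolated fixed point. On small circles, moving the factor $1-\rho e^{i\Delta}$ along a straight line to $1$ inside $\mathbb C\setminus(-\infty,0]$ gives a homotopy in $\mathbb C\setminus\{0\}$ from $y\mapsto y-h(y)$ to $y\mapsto y$. So the index is $1$.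

**Step 3: some fixed point has all quadrants fixed.** Otherwise every fixed point has $j\neq0$, there are finitely many, and by the Lefschetz fixed point theorem $L(h)=\#\mathrm{Fix}(h)\ge0$, a contradiction. Take $z$ with $j=0$.

**Step 4: from a fixed quadrant to a closed walk.** A small open square quadrant $Q$ at $z$ misses $J\cup K$. If $z\in P$, then by (i) the set $J\cup K$ near $z$ is exactly the union of the prongs at $z$. If $z\notin P$, then near $z$ it is contained in the stable and unstable leaves through $z$, because the finitely many compact arcs of $J\cup K$ not through $z$ are at positive distance. So $Q\subset R$ for some rectangle $R$. In quadrant coordinates $h(u,v)=(\lambda^ku,\lambda^{-k}v)$ near $z$, hence $h(Q)\cap Q\ne\emptyset$ and $f^k(R)\cap R\ne\emptyset$. By (9), $(M^k)_{RR}\ge1$. $\square$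

Now combine. The function $r\mapsto\frac1{2r}\log(1+\frac rK)$ is decreasing, because $\log(1+x)/x$ is. So (T1), (T2), Lemma 2 and Lemma 1 give the following.

**Proposition 3.** If $\operatorname{tr}(f_*^k|H_1(\Sigma;\mathbb R))>2$ for some $1\le k\le K$, then
$$\log\lambda\ \ge\ \frac1{18|\chi|}\log\Bigl(1+\frac{9|\chi|}K\Bigr). \tag{10}$$

What remains is linear algebra: find a small exponent $k$ for the symplectic matrix $f_*$ (it preserves the intersection form).

## An exponent up to $7^g$ is enough for Theorem A

**Lemma 4.** Let $A\in Sp(2g,\mathbb R)$, $g\ge2$. Then $\operatorname{tr}A^k>2$ for some $1\le k\le7^g$. If $g\ge3$, some $1\le k\le6^g$ works.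

**Step 1: at most $g$ angles matter.** Let $z_1,\dots,z_{2g}$ be the eigenvalues with multiplicity; $\prod|z_i|=1$. If $2m$ of them are non-real, they form $m$ conjugate pairs, which involve $m$ angles up to sign. Negative real eigenvalues all have argument $\pi$, one further angle, and they can occur only if $m\le g-1$. Positive eigenvalues have angle $0$. So at most $g$ nonzero angles $2\pi\theta_i$ matter, up to sign.

**Step 2: rotate all of them close to $0$.** Dirichlet's theorem (the pigeonhole principle for the $Q^g+1$ points $k(\theta_1,\dots,\theta_g)$ mod $1$, $0\le k\le Q^g$, in $Q^g$ boxes of side $1/Q$) gives $1\le k\le Q^g$ with $\|k\theta_i\|\le1/Q$ for all $i$, where $\|\cdot\|$ is the distance to the nearest integer. For $Q\ge4$ the cosine at $2\pi/Q$ is nonnegative, and by AM–GM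
$$\operatorname{tr}A^k\ \ge\ \cos(2\pi/Q)\sum_i|z_i|^k\ \ge\ 2g\cos(2\pi/Q).$$
For $Q=7$, $\cos(2\pi/7)>\frac12$, and the bound exceeds $g\ge2$. For $Q=6$ the bound is $g$, which exceeds $2$ if $g\ge3$. $\square$

**Proof of Theorem A.** By Lemma 4, (10) holds with $K=7^g$. We use it where punctures are exponentially many, and (5) elsewhere, as in the first section.

If $|\chi|\ge7^{2g}$, then $9|\chi|/7^g\ge|\chi|^{1/2}$, so
$$\log\lambda\ \ge\ \frac{\log|\chi|}{36|\chi|}\ \ge\ \frac1{18g}\,\frac{\log|\chi|}{|\chi|},\qquad \frac1{18}>\frac{\log2}{24}.$$
If $|\chi|<7^{2g}$, then $\log|\chi|<2g\log7<4g$, and (5) gives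
$$l_{g,n}\ \ge\ \frac{\log2}{6|\chi|}\ \ge\ \frac{\log2}{24g}\cdot\frac{\log|\chi|}{|\chi|}.\qquad\blacksquare$$

The exponential bound on $k$ does no harm here because it sits inside the logarithm in (10), where it costs at most half of $\log|\chi|$ once $|\chi|\ge7^{2g}$.

## Exponents linear in the genus, by three moments

For Theorem B we need $\log(1+|\chi|/g)$, so (10) calls for $K$ of order $g$, and Lemma 4 is too weak for large $g$. If the spectral radius $\rho$ of $f_*$ is not very close to $1$, no trace is needed at all.

**Lemma 5.** The spectral radius $\rho$ of $f_*$ on $H_1(\Sigma;\mathbb R)$ satisfies $\rho\le\lambda$.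

*Proof.* A closed 1-form is exact on small discs around $P$; subtracting the differential of a cut-off primitive makes it vanish near $P$ without changing its class. So choose closed 1-forms $\omega_i$ that vanish near $P$ and represent a basis of $H^1(\Sigma;\mathbb R)$; they are bounded in the flat metric. Choose smooth loops $\gamma_j$ in $\Sigma\setminus P$ that represent a basis of $H_1(\Sigma;\mathbb R)$. Since $f$ is affine in flat charts on $\Sigma\setminus P$ and multiplies lengths by at most $\lambda$, the integrals $\int_{f^k(\gamma_j)}\omega_i$ are $O(\lambda^k)$. So the entries of $f_*^k$ are $O(\lambda^k)$, and $\rho\le\lambda$. $\square$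

It remains to treat $\rho$ very close to $1$. Then, for $k$ up to a multiple of $g$, the power sums of the eigenvalues behave like those of points on the unit circle. Suppose all traces were at most $2$. Averaging over $k$ shows that their mean is not much below $0$ and that their mean square is at least about $2g$. These two facts alone are not contradictory. With $d=2g$, a quantity equal to $1$ with weight $\frac d{d+1}$ and to $-d$ with weight $\frac1{d+1}$ has mean $0$ and mean square $d$. Its mean cube is $d(1-d)$, which is close to $-d^2$ for large $d$. So the third moment is the one to control from below.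

**Proposition 6.** Let $g\ge5$ and $A\in Sp(2g,\mathbb R)$ with spectral radius $\rho$, $\log\rho\le\frac1{8000g}$. Then $\operatorname{tr}A^k>2$ for some $1\le k\le200g$.

**Step 1: normalize.** Let $d=2g\ge10$ and $K=200g=100d$. The multiset of eigenvalues $z_i$ is closed under conjugation and inversion, so $\rho^{-1}\le|z_i|\le\rho$ and $\rho\ge1$. Put $x_i=z_i/\rho$, so $\rho^{-2}\le|x_i|\le1$, and $s_k=\sum_ix_i^k=\rho^{-k}\operatorname{tr}A^k\in\mathbb R$. Suppose $\operatorname{tr}A^k\le2$ for all $1\le k\le K$. Then $s_k\le2$ for these $k$.

**Step 2: a positive kernel to average with.** Let $W_k=1-\frac k{K+1}$ and $F(x)=1+2\sum_{k=1}^KW_kx^k$. On $|x|=1$, $\operatorname{Re}F$ is the Fejér kernel $\frac1{K+1}\bigl|\sum_{j=0}^Kx^j\bigr|^2\ge0$. As $\operatorname{Re}F$ is harmonic, $\operatorname{Re}F\ge0$ on $|x|\le1$. Also $\sum_{k=1}^KW_k=K/2$. Let $E$ denote the average over $1\le k\le K$ with weights $W_k/(K/2)$, so that $2\sum_kW_ka_k=K\,E(a)$.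

**Step 3: three moments of $s$.** We sum $\operatorname{Re}F$ over three families of points of the closed unit disc.

Over all $x_i$: $d+K E(s)\ge0$, so $E(s)\ge-\frac dK=-\frac1{100}$.

Over all $x_ix_jx_l$, whose $k$-th powers add up to $s_k^3$: $d^3+K E(s^3)\ge0$, so $E(s^3)\ge-\frac{d^3}K=-\frac{d^2}{100}$.

Over all $x_i\bar x_j$, whose $k$-th powers add up to $|s_k|^2=s_k^2$, we keep on the lower side only the terms $i=j$. There $|x_i|^{2k}\ge\rho^{-4K}=\rho^{-800g}\ge e^{-1/10}\ge0.9$, so $\operatorname{Re}F(|x_i|^2)\ge1+0.9K$. Hence $d^2+K E(s^2)\ge d(1+0.9K)$ and $E(s^2)\ge0.9d-\frac{d^2}K=0.89d$.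

**Step 4: the contradiction.** Write $s=s^+-s^-$ with $0\le s^+\le2$, $s^-\ge0$, $s^+s^-=0$. Then
$$E(s^-)=E(s^+)-E(s)\le2.01,$$
$$E((s^-)^2)=E(s^2)-E((s^+)^2)\ge0.89d-4\ge0.49d,$$
$$E((s^-)^3)=E((s^+)^3)-E(s^3)\le8+\tfrac{d^2}{100}\le0.09d^2,$$
where the last inequalities of the second and third lines use $d\ge10$. By Cauchy–Schwarz for $(s^-)^{1/2}(s^-)^{3/2}$, $E((s^-)^2)^2\le E(s^-)\,E((s^-)^3)$. This says $0.2401\,d^2\le0.1809\,d^2$, a contradiction. $\square$

**Proof of Theorem B.** Suppose first that $g\ge5$ and $\log\rho>\frac1{8000g}$. By Lemma 5 and $\log(1+u)\le u$ with $u=|\chi|/g$,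
$$\log\lambda>\frac1{8000g}\ge\frac{\log(1+|\chi|/g)}{8000|\chi|}.$$

Otherwise there is $1\le k\le324g$ with $\operatorname{tr}f_*^k>2$. For $g\ge5$ this is Proposition 6. For $g=2,3,4$ Lemma 4 gives $k\le7^2=49$, $k\le6^3=216$, $k\le6^4=1296$, and these are at most $324g=648,\,972,\,1296$. Apply (10) with $K=324g$, and use $\log(1+cu)\ge c\log(1+u)$ for $0\le c\le1$, which is concavity of the logarithm:
$$\log\lambda\ \ge\ \frac{\log\bigl(1+\frac{|\chi|}{36g}\bigr)}{18|\chi|}\ \ge\ \frac{\log(1+|\chi|/g)}{648|\chi|}.$$
This proves the bound, since $648<8000$.

**Consequence 1.** Let $u=|\chi|/g\ge\frac{2g-2}g\ge1$. Both $\log g$ and $\log(1+u)$ are at least $\log2$, so $\log g\cdot\log(1+u)$ is at least $\log2\cdot\log g$ and at least $\log2\cdot\log(1+u)$. Averaging,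
$$\log g\cdot\log(1+u)\ \ge\ \tfrac{\log2}2\bigl(\log g+\log(1+u)\bigr)=\tfrac{\log2}2\log(g+|\chi|)\ \ge\ \tfrac{\log2}2\log|\chi|.$$
So $\log(1+u)\ge\frac{\log2}{2\log g}\log|\chi|$, which gives $c=\frac{\log2}{16000}$. The optimality of $1/\log g$ is the computation (3) at $n=0$.

**Consequence 2.** If $|\chi|\ge g^{1+\varepsilon}$, then $\log g\le\frac{\log|\chi|}{1+\varepsilon}$, so $\log(1+u)\ge\log|\chi|-\log g\ge\frac\varepsilon{1+\varepsilon}\log|\chi|$. $\blacksquare$

## Fibers of the magic manifold and Theorem C

For upper bounds we need examples. They come from the magic manifold $\mathcal N$, the exterior of the 3-chain link. We use the following published facts: W. Thurston, *A norm for the homology of 3-manifolds*, Mem. AMS 339 (1986); E. Kin and M. Takasawa, *Pseudo-Anosov braids with small entropy and the magic 3-manifold*, Comm. Anal. Geom. 19 (2011), and their subsequent work on $\mathcal N$. In their coordinates on $H_2(\mathcal N,\partial\mathcal N;\mathbb Z)$, every primitive class $(x,y,z)$ with $x,y>0$, $x>z$, $y>z$ and $x+y>z$ lies in the open cone over a fibered face, and: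

* its fiber is connected, with $-\chi=x+y-z$ and with $\gcd(x,y+z)+\gcd(y,z+x)+\gcd(z,x+y)$ boundary components;
* the monodromy is pseudo-Anosov, and its dilatation is the largest real root of $t^{x+y-z}-t^x-t^y-t^{x-z}-t^{y-z}+1$.

**Step 1: choose a class and identify its fiber.** Let $a=2g$ and $\gcd(z,2g)=1$ with $z\ge1$; then $z$ is odd. Take the class $(z+a,\,2z+a,\,z)$. It is primitive since $\gcd(z,a)=1$, and it satisfies the inequalities. Then $-\chi=2z+2a$. The boundary counts are as follows.

* $\gcd(z+a,3z+a)=\gcd(z+a,2z)=1$, since $z+a$ is odd and coprime to $z$.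
* $\gcd(2z+a,\,z+(z+a))=2z+a$.
* $\gcd(z,3z+2a)=\gcd(z,2a)=1$, since $z$ is odd and coprime to $a$.

So $n=2z+a+2=2z+2g+2$. The genus $G$ of the fiber satisfies $2-2G=n-(2z+2a)=2-a$, so $G=g$.

**Step 2: bound the dilatation.** It is the largest real root of
$$t^{2z+2a}\bigl(1-t^{-a}-2t^{-(z+a)}-t^{-(2z+a)}+t^{-(2z+2a)}\bigr).$$
If $t_0=e^s>1$ satisfies $t_0^{-a}+2t_0^{-(z+a)}+t_0^{-(2z+a)}\le1$, then the same holds for all $t\ge t_0$, so the polynomial is positive there and $\log\lambda<s$. Now $e^{-as}(1+2e^{-zs}+e^{-2zs})\le e^{-as}(1+3e^{-zs})$ and $e^{as}\ge1+as$, so the condition follows from $3e^{-zs}\le as$. Put $v=z/a$ and $s=\frac2z\log(3+v)$. Then $e^{-zs}=(3+v)^{-2}$ and $as=\frac2v\log(3+v)$, and the requirement becomes $3v\le2(3+v)^2\log(3+v)$. This is true, since $\log(3+v)>1$ and $2(3+v)^2>12v$. Hence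
$$l_{g,n}\ \le\ \frac2z\log\Bigl(3+\frac z{2g}\Bigr). \tag{11}$$

**Step 3: rewrite in terms of $|\chi|$ and $g$.** Let $z\ge g$. Then $|\chi|=4g+2z\le6z$, so $\frac2z\le\frac{12}{|\chi|}$. With $u=|\chi|/g=4+\frac{2z}g\ge6$ we have $\frac z{2g}=\frac u4-1$, so $3+\frac z{2g}=2+\frac u4\le1+u$. Now (11) gives $l_{g,n}\le12\,\frac{\log(1+|\chi|/g)}{|\chi|}$.

**Step 4: such $n$ occur in every window of length $4g$.** The integers $z=2gj+1$ with $j\ge1$ are coprime to $2g$ and satisfy $z\ge g$. They give $n=4gj+2g+4$, an arithmetic progression of step $4g$ that starts at $6g+4$. So it meets $[N,N+4g)$ for every $N\ge6g+4$. At these $n$ the lower bound of Theorem B, which holds for all $n$, and the upper bound just proved both apply. $\blacksquare$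

The matching upper bound is shown here only for the pairs $(g,n)$ of Theorem C, not for every pair.
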